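\title{Continuum many non-isomorphic Lipschitz-free spaces over countable compact metric spaces}

\begin{abstract}
We construct a family, of cardinality continuum, of separable metric spaces whose Lipschitz-free spaces are pairwise non-isomorphic. The spaces are countable and compact, have exactly one accumulation point, and are subsets of a single space of this kind. They are indexed by the infinite sets $A\subset\mathbb{N}$, and the free space of the $A$-th space is isomorphic to a complemented subspace of the free space of the $B$-th space if and only if $A\setminus B$ is finite; the same holds for the spaces of Lipschitz functions. The invariant is the constant of factorization through $L_1$. Two estimates drive the proof: the identity of the free space of a snowflaked expander factors badly through $L_1$, while every operator from the free space of an $\alpha$-snowflake into a space of dimension at most $1/\alpha$ factors through $\ell_1$ with an absolute constant.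
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach spaces are real, operators are bounded and linear, and $\mathbb{N}=\{1,2,\dots\}$. Two Banach spaces $X$, $Y$ are \emph{isomorphic}, written $X\cong Y$, if there is a bounded linear bijection between them.

Let $(M,d)$ be a pointed metric space, that is, a metric space with a distinguished base point $0$. The \emph{Lipschitz space} $\mathrm{Lip}_0(M)$ is the Banach space of real Lipschitz functions on $M$ that vanish at $0$, normed by the optimal Lipschitz constant $\mathrm{Lip}(f)$. Each $x\in M$ defines a functional $\delta(x)\in\mathrm{Lip}_0(M)^*$ by $\langle f,\delta(x)\rangle=f(x)$. The \emph{Lipschitz-free space}, or \emph{free space}, $\mathcal{F}(M)$ is the closed linear span of these functionals in $\mathrm{Lip}_0(M)^*$. Thus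
\begin{equation}\label{eq:norm}
\Bigl\|\sum_x a_x\delta(x)\Bigr\|=\sup\Bigl\{\sum_x a_xf(x): f\in \mathrm{Lip}_0(M),\ \mathrm{Lip}(f)\le1\Bigr\}
\end{equation}
for finite sums. Up to linear isometry, $\mathcal{F}(M)$ does not depend on the base point. The space $\mathcal{F}(M)$ contains an isometric copy $\delta(M)$ of $M$, and Lipschitz maps from $M$ to a Banach space correspond to operators on $\mathcal{F}(M)$ (Section~\ref{sec:free}). It is natural to ask how much of $M$ the Banach space $\mathcal{F}(M)$ remembers, and the crudest form of this question is a count. The following question comes from Smith~\cite{Smith}.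

\begin{quote}
\emph{Is there a family, of cardinality continuum, of separable metric spaces whose free spaces are pairwise non-isomorphic?}
\end{quote}

No larger family can exist. If $M$ is separable, then so is $\mathcal{F}(M)$, and a Banach space with a dense sequence $(x_i)$ is determined up to isometry by the real function $(q_1,\dots,q_n)\mapsto\|\sum q_ix_i\|$ on the countable set of finite rational sequences. There are only continuum many such functions.

The simplest examples give few isomorphism classes. If $M$ is finite, then $\dim\mathcal{F}(M)=|M|-1$, so finite spaces give countably many classes. Next fix numbers $s_k>0$ and consider the \emph{star} $M=\{0,x_1,x_2,\dots\}$ with $d(x_k,0)=s_k$ and $d(x_k,x_l)=s_k+s_l$ for $k\ne l$. A function $f$ with $f(0)=0$ is $1$-Lipschitz exactly when $|f(x_k)|\le s_k$ for all $k$, so \eqref{eq:norm} gives $\|\sum a_k\delta(x_k)\|=\sum s_k|a_k|$, and $\mathcal{F}(M)$ is isometric to $\ell_1$. The star is compact for $s_k=2^{-k}$, bounded and discrete for $s_k=1$, and unbounded with finite balls for $s_k=k$; the free space sees none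 of this. Moreover, every countably infinite space whose nonzero distances lie in an interval $[a,b]$ with $a>0$ is bi-Lipschitz equivalent to the star with $s_k=1$, so its free space is isomorphic to $\ell_1$ as well.

Separable metric spaces are varied enough that one would guess the answer to be yes. The examples show where the difficulty lies: very different spaces can share a free space, so one needs an isomorphic invariant of $\mathcal{F}(M)$ that takes continuum many values, and a finite list of qualitative properties takes only finitely many. We obtain such an invariant for stars whose rays are replaced by finite blocks $M_k$: the free space remembers, up to finitely many exceptions, which blocks were used.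

We write $X\preceq Y$ if $X$ is isomorphic to a complemented subspace of $Y$. Equivalently, there are operators $U\colon X\to Y$ and $V\colon Y\to X$ with $VU=\mathrm{id}_X$; in that case $UV$ is a projection onto the isomorphic copy $U(X)$ of $X$. A metric space is \emph{uniformly discrete} if its nonzero distances are bounded below by a positive number.

\begin{theorem}\label{thm:main}
There are finite pointed metric spaces $M_k$, $k\in\mathbb{N}$, such that, with $E_k=\mathcal{F}(M_k)$ and $X_A=\bigl(\bigoplus_{k\in A}E_k\bigr)_{\ell_1}$, the following hold for all infinite sets $A,B\subset\mathbb{N}$.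
\begin{itemize}
\item[(a)] $X_A$ is isometric to $\mathcal{F}(K_A)$, where $K_A$ is a countable compact metric space with exactly one accumulation point, and $K_A$ is a subspace of $K_{\mathbb{N}}$. It is also isometric to $\mathcal{F}(U_A)$, where $U_A$ is a countable uniformly discrete metric space all of whose balls are finite.
\item[(b)] $\mathcal{F}(K_A)\preceq\mathcal{F}(K_B)$ if and only if $A\setminus B$ is finite.
\item[(c)] $\mathcal{F}(K_A)\cong\mathcal{F}(K_B)$ if and only if $A\triangle B$ is finite.
\item[(d)] Statements (b) and (c) hold with $\mathrm{Lip}_0(K_A)$, $\mathrm{Lip}_0(K_B)$ in place of $\mathcal{F}(K_A)$, $\mathcal{F}(K_B)$.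
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
The question has an affirmative answer: there is a family, of cardinality continuum, of countable compact metric spaces with one accumulation point, all contained in one such space, whose free spaces are pairwise non-isomorphic.
\end{corollary}

\begin{proof}
Fix an injection $c$ from the finite $0$--$1$ words into $\mathbb{N}$. For $\sigma\in\{0,1\}^{\mathbb{N}}$ let $\sigma|_n$ be the word formed by the first $n$ letters of $\sigma$, and let $A_\sigma=\{c(\sigma|_n):n\in\mathbb{N}\}$, an infinite set. If $\sigma$ and $\tau$ differ at the $p$-th letter, then for $n\ge p$ the word $\sigma|_n$ is not an initial segment of $\tau$, so $A_\sigma\setminus A_\tau$ is infinite. By Theorem~\ref{thm:main}, the spaces $K_{A_\sigma}\subset K_{\mathbb{N}}$ form the required family.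
\end{proof}

Section~\ref{sec:free} collects the facts on free spaces that we use. Section~\ref{sec:gamma} introduces the invariant and reduces the problem to two opposite demands on the blocks, which are met in Sections~\ref{sec:lower} and~\ref{sec:upper}. Parts (a)--(c) of Theorem~\ref{thm:main} are proved in Section~\ref{sec:blocks}, part (d) in Section~\ref{sec:dual}, and Section~\ref{sec:conseq} draws some consequences.

\section{Linearization, gluing and snowflakes}\label{sec:free}

Let $(M,d)$ be a pointed metric space. We recall three standard facts.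

\emph{The map $\delta$ is an isometry:} $\|\delta(x)-\delta(y)\|=d(x,y)$. The inequality $\le$ is immediate from \eqref{eq:norm}, and the function $d(\cdot,y)-d(0,y)$ gives equality.

\emph{Linearization.} Every Lipschitz map $f\colon M\to Y$ into a Banach space with $f(0)=0$ determines a unique operator $\hat f\colon\mathcal{F}(M)\to Y$ with $\hat f\delta(x)=f(x)$, and $\|\hat f\|=\mathrm{Lip}(f)$. Indeed, for $y^*$ in the unit ball of $Y^*$ the function $y^*\circ f$ has Lipschitz constant at most $\mathrm{Lip}(f)$, so \eqref{eq:norm} gives $\|\sum a_xf(x)\|\le\mathrm{Lip}(f)\|\sum a_x\delta(x)\|$; the reverse inequality $\mathrm{Lip}(f)\le\|\hat f\|$ holds because $\delta$ is an isometry. Conversely, every operator $T\colon\mathcal{F}(M)\to Y$ equals $\hat f$ for $f=T\circ\delta$. In particular, a bi-Lipschitz bijection between pointed spaces that preserves the base points induces an isomorphism of the free spaces.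

\emph{Duality.} Taking $Y=\mathbb{R}$, the map $f\mapsto\hat f$ is a linear isometry of $\mathrm{Lip}_0(M)$ onto $\mathcal{F}(M)^*$.

The $\ell_1$-sum $(\bigoplus_{k\in A}X_k)_{\ell_1}$ of Banach spaces $X_k$ consists of the families $(x_k)$ with $x_k\in X_k$ and $\|(x_k)\|=\sum\|x_k\|<\infty$. For $C\subset A$, setting the coordinates outside $C$ to zero is a projection $Q$ onto the sum over $C$, and both $Q$ and $\mathrm{id}-Q$ have norm at most one.

The star is a special case of a construction that turns $\ell_1$-sums of free spaces into free spaces. Let $(M_k,d_k)$, $k\in A$, be pointed metric spaces and $s_k>0$. The \emph{glued space} $\bigvee_{k\in A}s_kM_k$ is the disjoint union of the sets $M_k$ with all base points identified to one point $0$, with $d=s_kd_k$ on $M_k$ and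
\[
d(x,y)=s_kd_k(x,0)+s_ld_l(0,y)\qquad(x\in M_k,\ y\in M_l,\ k\ne l).
\]

\begin{lemma}\label{lem:glue}
The function $d$ is a metric, and $\mathcal{F}\bigl(\bigvee_{k\in A}s_kM_k\bigr)$ is isometric to $\bigl(\bigoplus_{k\in A}\mathcal{F}(M_k)\bigr)_{\ell_1}$ for every choice of the numbers $s_k>0$.
\end{lemma}

\begin{proof}
Let $M$ be the glued set, $X$ the $\ell_1$-sum, and $\delta_k\colon M_k\to\mathcal{F}(M_k)$ the canonical maps. For $x\in M_k$ let $\iota(x)\in X$ have $k$-th coordinate $s_k\delta_k(x)$ and all other coordinates zero. Then $\|\iota(x)-\iota(y)\|=d(x,y)$ for all $x,y\in M$, so $d$ is a metric, and $\iota$ has a linearization $\hat\iota\colon\mathcal{F}(M)\to X$.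

A function $f$ on $M$ with $f(0)=0$ is $1$-Lipschitz if and only if each $f_k=s_k^{-1}f|_{M_k}$ is $1$-Lipschitz on $(M_k,d_k)$: if the latter holds and $x,y$ lie in different pieces, then $|f(x)-f(y)|\le|f(x)|+|f(y)|\le d(x,0)+d(0,y)=d(x,y)$. So the $f_k$ can be prescribed independently. For a finite sum $\mu=\sum_k\sum_{x\in M_k\setminus\{0\}}a_x\delta(x)$, the supremum in \eqref{eq:norm} therefore splits:
\[
\|\mu\|=\sum_k\ \sup_{\mathrm{Lip}(f_k)\le1}\ s_k\sum_{x\in M_k\setminus\{0\}}a_xf_k(x)=\sum_k\Bigl\|\sum_{x\in M_k\setminus\{0\}}a_xs_k\delta_k(x)\Bigr\|=\|\hat\iota\mu\|.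
\]
Hence $\hat\iota$ is an isometry. Its range is closed and contains a dense subspace of each $\mathcal{F}(M_k)$, so it is all of $X$.
\end{proof}

Finally, for a metric space $(M,\rho)$ and $0<\alpha\le1$ we write $M^\alpha$ for $(M,\rho^\alpha)$. This is a metric space because $(s+t)^\alpha\le s^\alpha+t^\alpha$ for $s,t\ge0$; for $\alpha<1$ it is called a \emph{snowflake} of $M$. By linearization, an operator $T\colon\mathcal{F}(M^\alpha)\to Y$ of norm at most one is the same as a map $f\colon M\to Y$ with $f(0)=0$ and $\|f(x)-f(y)\|\le\rho(x,y)^\alpha$.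

\section{Factorization through $L_1$ and the plan of the proof}\label{sec:gamma}

By Lemma~\ref{lem:glue} we may study $\ell_1$-sums $X_A$ of finite-dimensional free spaces $E_k$. The summation is of $\ell_1$ type whatever the blocks are, so a useful invariant should ignore $\ell_1$-sums and measure how far the blocks themselves are from $L_1$. For an operator $T\colon X\to Y$ put
\[
\gamma(T)=\inf\bigl\{\|a\|\,\|b\| : T=ba,\ a\colon X\to L_1(\mu),\ b\colon L_1(\mu)\to Y,\ \mu\text{ a measure}\bigr\},
\]
with $\gamma(T)=\infty$ if there is no such factorization. The spaces $\ell_1(I)$ are included, by taking the counting measure. We have $\gamma(T)\ge\|T\|$, and $\gamma(\mathrm{id}_X)<\infty$ means that $X\preceq L_1(\mu)$ for some $\mu$.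

\begin{lemma}\label{lem:gamma}
\begin{itemize}
\item[(i)] $\gamma(STR)\le\|S\|\,\gamma(T)\,\|R\|$ for nonzero operators $S,R$ such that the product is defined, and $\gamma(0)=0$.
\item[(ii)] $\gamma(T_1+T_2)\le\gamma(T_1)+\gamma(T_2)$.
\item[(iii)] If $T\colon(\bigoplus_kX_k)_{\ell_1}\to Y$, then $\gamma(T)\le\sup_k\gamma(T|_{X_k})$.
\item[(iv)] If $\dim Z=D<\infty$, then $\gamma(\mathrm{id}_Z)\le D$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $T=ba$, then $STR=(Sb)(aR)$; and $0=0\cdot0$.

For (ii) and (iii) we may assume that the right-hand sides are finite. We use two remarks. An $\ell_1$-sum of spaces $L_1(\mu_k)$ is the $L_1$-space of the disjoint union of the measure spaces. And if $\gamma(T)<\infty$ and $\varepsilon>0$, then $T=ba$ with $\|b\|\le1$ and $\|a\|\le\gamma(T)+\varepsilon$: replace $(a,b)$ by $(\|b\|a,\,b/\|b\|)$, or take $a=b=0$ if $T=0$.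

(ii) Write $T_i=b_ia_i$ in this way. Let $ax=(a_1x,a_2x)$ with values in the $\ell_1$-sum of the two $L_1$-spaces, and $b(u_1,u_2)=b_1u_1+b_2u_2$. Then $ba=T_1+T_2$, $\|b\|\le1$ and $\|a\|\le\gamma(T_1)+\gamma(T_2)+2\varepsilon$.

(iii) Write $T|_{X_k}=b_ka_k$ in this way. Let $a(x_k)_k=(a_kx_k)_k$ and $b(u_k)_k=\sum_kb_ku_k$. Then $\|a\|=\sup_k\|a_k\|\le\sup_k\gamma(T|_{X_k})+\varepsilon$, $\|b\|\le1$, and $ba=T$ because both sides are continuous and agree on each $X_k$.

(iv) For $D\ge1$ take an Auerbach basis of $Z$, that is, a basis $z_1,\dots,z_D$ with coordinate functionals $z_i^*$ such that $\|z_i\|=\|z_i^*\|=1$. Let $az=(z_i^*(z))_i\in\ell_1^D$ and $be_i=z_i$. Then $\|a\|\le D$, $\|b\|\le1$ and $ba=\mathrm{id}_Z$.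
\end{proof}

To show that $X_A\not\preceq X_B$ we shall find blocks $E_m$ of $X_A$ that are complemented in $X_B$ only with large constants. The next lemma isolates the mechanism: a summand of $X_B$ is harmless either because it has small dimension, or because all operators from it into $E_m$ factor well through $L_1$.

\begin{lemma}\label{lem:split}
Let $X=(\bigoplus_{k\in B}X_k)_{\ell_1}$, let $E\neq\{0\}$ be a Banach space, and let $B$ be the disjoint union of $B_-$ and $B_+$. Suppose that $\sum_{k\in B_-}\dim X_k\le D<\infty$ and that $\gamma(T)\le C\|T\|$ for every $k\in B_+$ and every operator $T\colon X_k\to E$. If $\mathrm{id}_E=PJ$ with $J\colon E\to X$ and $P\colon X\to E$, then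
\[
\gamma(\mathrm{id}_E)\le(D+C)\,\|P\|\,\|J\|.
\]
\end{lemma}

\begin{proof}
Let $X_\pm$ be the $\ell_1$-sums over $B_\pm$ and $Q$ the coordinate projection onto $X_-$, so that $\mathrm{id}_E=PQJ+P(\mathrm{id}-Q)J$. The first term equals $(P|_{X_-})\,\mathrm{id}_{X_-}(QJ)$, so (i) and (iv) of Lemma~\ref{lem:gamma} give $\gamma(PQJ)\le D\|P\|\|J\|$. For the second term, (iii) and the hypothesis give $\gamma(P|_{X_+})\le C\|P\|$, and $(\mathrm{id}-Q)J$ maps into $X_+$ with norm at most $\|J\|$, so $\gamma(P(\mathrm{id}-Q)J)\le C\|P\|\|J\|$ by (i). Add the two bounds using (ii).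
\end{proof}

\begin{example}\label{ex:model}
Two values of $C$ are available at once.

If the summands $X_k$, $k\in B_+$, are $L_1$-spaces, then $C=1$ works, since $T=T\circ\mathrm{id}$. So a space $E$ can be complemented in $Z\oplus_1\ell_1$ only with $\|P\|\|J\|\ge\gamma(\mathrm{id}_E)/(\dim Z+1)$. This is the whole proof in miniature: $Z$ stands for the blocks chosen before $E$, and $\ell_1$ stands for the blocks chosen after $E$. But the later blocks cannot be $L_1$-spaces, since each of them must in turn play the role of $E$ and have $\gamma(\mathrm{id})$ large.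

If $\dim E=d$, then $C=d$ works for arbitrary summands, since $T=\mathrm{id}_E\,T$ and $\gamma(\mathrm{id}_E)\le d$. The conclusion then reads $\gamma(\mathrm{id}_E)\le(D+d)\|P\|\|J\|$, which is empty, because $\gamma(\mathrm{id}_E)\le d$ and $\|P\|\|J\|\ge1$ in any case.
\end{example}

We therefore need blocks $E_k$ that meet two opposite demands.
\begin{itemize}
\item[(I)] $\gamma(\mathrm{id}_{E_k})$ is much larger than the total dimension of the earlier blocks.
\item[(II)] Every operator $T$ from $E_k$ into an earlier block satisfies $\gamma(T)\le C\|T\|$, with a constant $C$ that does not depend on the dimension of that block.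
\end{itemize}
In words, $E_k$ is far from $L_1$, yet spaces of small dimension cannot tell it from $L_1$. Snowflakes have a parameter that separates the two demands. We show that (II) holds for $E_k=\mathcal{F}(M^\alpha)$ with an \emph{arbitrary} $M$ as soon as $\alpha$ is small compared with the earlier dimensions (Proposition~\ref{prop:upper}), and that for every fixed $\alpha$ some finite $M$ gives (I) (Proposition~\ref{prop:lower}).

\section{Snowflaked expanders are far from $L_1$}\label{sec:lower}

Snowflaking works against demand (I), as the following bound shows.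

\begin{example}\label{ex:diam}
Suppose $1\le\rho(x,y)\le\Delta$ for all $x\neq y$ in $M$. Then $\gamma(\mathrm{id}_{\mathcal{F}(M^\alpha)})\le2\Delta^\alpha$. Indeed, the map $M^\alpha\to\ell_1(M\setminus\{0\})$ with $x\mapsto e_x$ and $0\mapsto0$ is $2$-Lipschitz; let $a$ be its linearization. The operator $b$ with $be_x=\delta(x)$ has norm at most $\Delta^\alpha$, and $ba\delta(x)=\delta(x)$.
\end{example}

So for small $\alpha$ we need spaces of very large diameter in which the obstruction to $L_1$ grows with the diameter. Lower bounds come from the following observation. If $\mathrm{id}_{\mathcal{F}(M^\alpha)}=ba$ through $L_1(\mu)$, then $g=a\circ\delta\colon M\to L_1(\mu)$ satisfies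
\begin{equation}\label{eq:embed}
\|g(x)-g(y)\|\le\|a\|\,\rho(x,y)^\alpha,\qquad \rho(x,y)^\alpha\le\|b\|\,\|g(x)-g(y)\|,
\end{equation}
the second because $\delta(x)-\delta(y)=b(g(x)-g(y))$. Any inequality between distances that holds in $L_1$ thus holds in $M^\alpha$ up to the factor $\|a\|\|b\|$. Linear inequalities of this kind need only be tested on indicator functions.

\begin{lemma}\label{lem:cuts}
Let $V$ be a finite set and $p_{xy},q_{xy}\ge0$ for $x,y\in V$. If
\[
\sum_{x,y}p_{xy}\|g(x)-g(y)\|\le\sum_{x,y}q_{xy}\|g(x)-g(y)\|
\]
holds for all $g=1_S$, $S\subset V$, then it holds for all $g\colon V\to L_1(\mu)$.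
\end{lemma}

\begin{proof}
For real $g$ we have $|g(x)-g(y)|=\int_{\mathbb{R}}|1_{\{g>s\}}(x)-1_{\{g>s\}}(y)|\,ds$, since the integrand is the indicator of an interval with endpoints $g(x)$ and $g(y)$. Integrating the hypothesis for $S=\{g>s\}$ over $s$ gives the inequality for real $g$. For $g$ with values in $L_1(\mu)$, fix representatives of the finitely many functions $g(x)$, apply the real case to $x\mapsto g(x)(\omega)$ for each $\omega$, and integrate with respect to $\mu$.
\end{proof}

\begin{example}\label{ex:K23}
Let $M$ be the complete bipartite graph with parts $\{u_1,u_2\}$ and $\{v_1,v_2,v_3\}$ and the graph metric: the six edges $u_iv_j$ have length $1$, and the four pairs within a part are at distance $2$. Let $S$ contain $p$ of the $u_i$ and $q$ of the $v_j$. It separates $p(2-p)+q(3-q)$ of the four pairs and $p(3-q)+q(2-p)$ of the edges. The second number minus the first is $(p-q)(p-q+1)$, a product of consecutive integers, hence nonnegative. By Lemma~\ref{lem:cuts}, for $g\colon M\to L_1(\mu)$ the sum of $\|g(x)-g(y)\|$ over the four pairs is at most the sum over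 the six edges. With \eqref{eq:embed} this gives $4\cdot2^\alpha\le6\|a\|\|b\|$, so
\[
\gamma(\mathrm{id}_{\mathcal{F}(M^\alpha)})\ge\tfrac23\,2^\alpha .
\]
For $\alpha=1$ the bound is $4/3$, larger than the trivial bound $1$; for $2^\alpha\le3/2$ it says nothing.
\end{example}

The example compares distant pairs with edges. To make the gain unbounded we need graphs in which most pairs are far apart, while every set that separates many pairs also cuts a comparable proportion of the edges. These are expanders. For a finite graph $G=(V,\mathcal{E})$ and $S\subset V$ let $\partial S$ be the set of edges between $S$ and $V\setminus S$. By Pinsker~\cite{Pinsker} and Margulis~\cite{Margulis}, there exist $k\ge3$, $h>0$ and finite $k$-regular graphs $G=(V,\mathcal{E})$ with $n=|V|$ arbitrarily large such that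
\begin{equation}\label{eq:expand}
|\partial S|\ge h|S|\qquad\text{whenever }|S|\le n/2 .
\end{equation}
Such a graph is connected, since otherwise its smallest component would violate \eqref{eq:expand}. Let $\rho$ be the graph metric on $V$.

\begin{proposition}\label{prop:lower}
For every $\alpha\in(0,1)$ and $\Lambda<\infty$ there is a finite connected graph with at least two vertices whose vertex set $V$, with the graph metric, satisfies $\gamma(\mathrm{id}_{\mathcal{F}(V^\alpha)})>\Lambda$.
\end{proposition}

\begin{proof}
Let $G=(V,\mathcal{E})$ be as above with $n\ge2k$. For $S\subset V$, apply \eqref{eq:expand} to the smaller of $S$ and $V\setminus S$, which have the same boundary: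
\[
\frac1{n^2}\sum_{x,y\in V}|1_S(x)-1_S(y)|=\frac{2|S|\,|V\setminus S|}{n^2}\le\frac2n\min(|S|,|V\setminus S|)\le\frac2{hn}|\partial S|.
\]
Since $|\partial S|=\sum_{\{x,y\}\in\mathcal{E}}|1_S(x)-1_S(y)|$, Lemma~\ref{lem:cuts} yields, for every $g\colon V\to L_1(\mu)$,
\[
\frac1{n^2}\sum_{x,y\in V}\|g(x)-g(y)\|\le\frac2{hn}\sum_{\{x,y\}\in\mathcal{E}}\|g(x)-g(y)\|.
\]
Let $\mathrm{id}_{\mathcal{F}(V^\alpha)}=ba$ be a factorization through $L_1(\mu)$ and $g=a\circ\delta$. There are $kn/2$ edges, and $\|g(x)-g(y)\|\le\|a\|$ on each of them. By \eqref{eq:embed},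
\begin{equation}\label{eq:avg}
\frac1{n^2}\sum_{x,y\in V}\rho(x,y)^\alpha\le\|b\|\cdot\frac2{hn}\cdot\frac{kn}2\,\|a\|=\frac kh\,\|a\|\|b\|.
\end{equation}
On the other hand, bounded degree forces most pairs apart. At most $k^i$ vertices lie at distance $i$ from a given vertex, so a closed ball of integer radius $r\geq 0$ has at most $\sum_{i=0}^rk^i\le k^{r+1}$ points. For $r=\lfloor\log_k(n/2)\rfloor-1$ this is at most $n/2$, so for each $x$ at least half of the vertices $y$ satisfy $\rho(x,y)>r$. The left side of \eqref{eq:avg} is thus at least $r^\alpha/2$, and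
\[
\gamma(\mathrm{id}_{\mathcal{F}(V^\alpha)})\ge\frac h{2k}\,r^\alpha .
\]
As $k,h,\alpha$ are fixed and $r\to\infty$ with $n$, the right side exceeds $\Lambda$ for large $n$.
\end{proof}

\section{Operators from a snowflake into a space of small dimension}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $(M,\rho)$ be a pointed metric space, $0<\alpha\le\frac12$, $Y$ a Banach space of dimension $d\in\mathbb{N}$, and $T\colon\mathcal{F}(M^\alpha)\to Y$ an operator. Then
\[
\gamma(T)\le96\,(2\cdot5^d)^\alpha\,\|T\|.
\]
In particular, if also $\alpha\le1/d$, then $\gamma(T)\le700\,\|T\|$.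
\end{proposition}

Let $\|T\|\le1$ and $f=T\circ\delta$. To factor $T$ through $\ell_1(I)$ is to choose vectors $be_i$, $i\in I$, in the unit ball of $Y$ and a map $\Phi\colon M\to\ell_1(I)$ with $\Phi(0)=0$ and $b\Phi=f$ that is Lipschitz for $\rho^\alpha$; then $T=b\hat\Phi$ and $\gamma(T)\le\mathrm{Lip}(\Phi)$. An Auerbach basis uses $d$ vectors and costs a factor $d$. We use instead many vectors, taken from nets of $f(M)$, and the coefficients come from partitions of unity on $M$. A change of size $2^{-j}$ in $f$ requires a displacement of size $2^{-j/\alpha}$ in $(M,\rho)$, so these are the two matching scales.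

\begin{lemma}\label{lem:pou}
Let $0<\alpha\le1$, $\dim Y=d\in\mathbb{N}$, $N=5^d$, and let $f\colon M\to Y$ satisfy $\|f(x)-f(y)\|\le\rho(x,y)^\alpha$. For each $j\in\mathbb{Z}$ there are a set $\Gamma_j\subset Y$ and functions $\psi^j_z\colon M\to[0,1]$, $z\in\Gamma_j$, such that for all $x,y\in M$ at most $N$ of the numbers $\psi^j_z(x)$ are nonzero, $\sum_z\psi^j_z(x)=1$, and
\begin{align}
&\psi^j_z(x)>0\ \Longrightarrow\ \|f(x)-z\|\le2\cdot2^{-j},\label{eq:local}\\
&\sum_{z\in\Gamma_j}|\psi^j_z(x)-\psi^j_z(y)|\le2\min\bigl(1,\,2N\rho(x,y)\,2^{j/\alpha}\bigr).\label{eq:lip}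
\end{align}
\end{lemma}

\begin{proof}
Fix $j$ and put $r=2^{-j}$, $\lambda=2^{-j/\alpha}$, so that $\lambda^\alpha=r$. Let $\Gamma_j$ be a maximal subset of $f(M)$ whose distinct points are at distance at least $r$; it exists by Zorn's lemma. For $z\in\Gamma_j$ let
\[
C_z=\{x\in M:\|f(x)-z\|\le r\},\qquad\theta_z(x)=\max\bigl(0,\,1-\rho(x,C_z)/\lambda\bigr).
\]
Each $C_z$ is nonempty because $z\in f(M)$. By maximality every point of $f(M)$ is within $r$ of $\Gamma_j$, so the sets $C_z$ cover $M$.

If $\theta_z(x)>0$, there is $x'\in C_z$ with $\rho(x,x')<\lambda$; then $\|f(x)-f(x')\|\le r$ and $\|f(x)-z\|\le2r$. For fixed $x$, the open balls of radius $r/2$ about such points $z$ are disjoint and lie in the open ball of radius $5r/2$ about $f(x)$. Lebesgue measure of a ball in $Y$ is proportional to the $d$-th power of its radius, so there are at most $5^d=N$ such $z$.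

Let $\Theta=\sum_z\theta_z$. Since $\theta_z=1$ on $C_z$, we have $\Theta\ge1$. Put $\psi^j_z=\theta_z/\Theta$. Everything except \eqref{eq:lip} is now proved. Each $\theta_z$ is $\lambda^{-1}$-Lipschitz for $\rho$, and at most $2N$ of them are nonzero at $x$ or at $y$, so
\[
|\Theta(x)-\Theta(y)|\le\sum_z|\theta_z(x)-\theta_z(y)|\le2N\rho(x,y)/\lambda .
\]
Writing $\psi^j_z(x)-\psi^j_z(y)=\frac{\theta_z(x)-\theta_z(y)}{\Theta(x)}+\theta_z(y)\frac{\Theta(y)-\Theta(x)}{\Theta(x)\Theta(y)}$ and summing over $z$, we get
\[
\sum_z|\psi^j_z(x)-\psi^j_z(y)|\le\frac{\sum_z|\theta_z(x)-\theta_z(y)|}{\Theta(x)}+\frac{|\Theta(x)-\Theta(y)|}{\Theta(x)}\le\frac{4N\rho(x,y)}{\lambda}.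
\]
The left side is also at most $2$, being bounded by $\sum_z\psi^j_z(x)+\sum_z\psi^j_z(y)$.
\end{proof}

Put $f_j(x)=\sum_{z\in\Gamma_j}\psi^j_z(x)z$. By \eqref{eq:local}, $f_j(x)$ is a convex combination of points within $2\cdot2^{-j}$ of $f(x)$, so
\begin{equation}\label{eq:approx}
\|f_j(x)-f(x)\|\le2\cdot2^{-j}.
\end{equation}

\medskip\noindent\emph{One scale.} The gain from snowflaking is visible for a single $j$. Suppose that $f(M)$, and hence $\Gamma_j$, lies in the unit ball of $Y$. Let $\Psi(x)=(\psi^j_z(x))_z\in\ell_1(\Gamma_j)$ and $be_z=z$; then $\|b\|\le1$ and $b\Psi=f_j$. With respect to $\rho$, \eqref{eq:lip} gives $\Psi$ the Lipschitz constant $4N2^{j/\alpha}$, in which the multiplicity $N=5^d$ appears in full. But $\min(1,u)\le u^\alpha$ for $u\ge0$, so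
\[
\|\Psi(x)-\Psi(y)\|\le2\,(2N)^\alpha\,2^j\,\rho(x,y)^\alpha .
\]
With respect to $\rho^\alpha$ the multiplicity costs only $N^\alpha=5^{d\alpha}$, which is at most $5$ when $\alpha\le1/d$.

Two difficulties remain. The factor $2^j$ blows up as $f_j$ approaches $f$. We remove it by lifting the increments $f_j-f_{j-1}$, which are combinations of vectors $z-w$ of norm about $2^{-j}$. After that, each scale contributes a bounded Lipschitz constant, but there are infinitely many scales. Here we must not replace $\min(1,u)$ by $u^\alpha$: for a fixed pair $x,y$, the original minimum shows that the contributions decay geometrically away from the scale $2^{-j}\approx(2N\rho(x,y))^\alpha$.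

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
We may assume $\|T\|=1$. Let $f=T\circ\delta$, so $f(0)=0$ and Lemma~\ref{lem:pou} applies; let $N$, $\Gamma_j$, $\psi^j_z$, $f_j$ be as above.

\emph{Step 1: lifting the increments.} Since $\sum_z\psi^j_z=\sum_w\psi^{j-1}_w=1$,
\begin{equation}\label{eq:incr}
f_j(x)-f_{j-1}(x)=\sum_{z\in\Gamma_j,\ w\in\Gamma_{j-1}}\psi^j_z(x)\,\psi^{j-1}_w(x)\,(z-w).
\end{equation}
By \eqref{eq:local}, a pair $(z,w)$ with nonzero coefficient has $\|z-w\|\le2\cdot2^{-j}+2\cdot2^{-(j-1)}=6\cdot2^{-j}$. Let $I$ be the set of triples $(j,z,w)$ with $j\in\mathbb{Z}$, $z\in\Gamma_j$, $w\in\Gamma_{j-1}$. Define $b\colon\ell_1(I)\to Y$ by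
\[
be_{(j,z,w)}=\begin{cases}\frac{2^j}6\,(z-w)&\text{if }\|z-w\|\le6\cdot2^{-j},\\[2pt]0&\text{otherwise,}\end{cases}
\]
so that $\|b\|\le1$, and let
\[
\Phi_j(x)=6\cdot2^{-j}\sum_{z\in\Gamma_j,\ w\in\Gamma_{j-1}}\psi^j_z(x)\,\psi^{j-1}_w(x)\,e_{(j,z,w)}\in\ell_1(I),
\]
a finite sum. By \eqref{eq:incr}, $b\Phi_j(x)=f_j(x)-f_{j-1}(x)$.

\emph{Step 2: summing over the scales.} Fix $x\ne y$ and put $t=(2N\rho(x,y))^\alpha$, so that $2N\rho(x,y)2^{j/\alpha}=(t2^j)^{1/\alpha}$. From
\[
\psi^j_z(x)\psi^{j-1}_w(x)-\psi^j_z(y)\psi^{j-1}_w(y)=\bigl(\psi^j_z(x)-\psi^j_z(y)\bigr)\psi^{j-1}_w(x)+\psi^j_z(y)\bigl(\psi^{j-1}_w(x)-\psi^{j-1}_w(y)\bigr)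
\]
we obtain, summing absolute values over $z$ and $w$, a bound by the sum of the left sides of \eqref{eq:lip} at levels $j$ and $j-1$. The right side of \eqref{eq:lip} is nondecreasing in $j$, so
\[
\|\Phi_j(x)-\Phi_j(y)\|\le6\cdot2^{-j}\cdot4\min\bigl(1,(t2^j)^{1/\alpha}\bigr)=24\cdot2^{-j}\min\bigl(1,(t2^j)^{1/\alpha}\bigr).
\]
For the fine scales, where $t2^j>1$, the numbers $2^{-j}$ form a geometric series with ratio $\frac12$ and first term less than $t$, so their sum is at most $2t$. For the coarse scales, where $t2^j\le1$, we use $1/\alpha\ge2$: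
\[
\sum_{2^j\le1/t}2^{-j}(t2^j)^{1/\alpha}\le\sum_{2^j\le1/t}2^{-j}(t2^j)^2=t^2\sum_{2^j\le1/t}2^j\le2t.
\]
Altogether
\begin{equation}\label{eq:sum}
\sum_{j\in\mathbb{Z}}\|\Phi_j(x)-\Phi_j(y)\|\le96\,t=96\,(2N)^\alpha\rho(x,y)^\alpha .
\end{equation}
The series $\sum_j\Phi_j(x)$ itself diverges, since $\|\Phi_j(x)\|=6\cdot2^{-j}$ is unbounded as $j\to-\infty$. But by \eqref{eq:sum} with $y=0$, the series $\Phi(x)=\sum_{j\in\mathbb{Z}}(\Phi_j(x)-\Phi_j(0))$ converges absolutely in $\ell_1(I)$. We have $\Phi(0)=0$, and by \eqref{eq:sum} the map $\Phi\colon M^\alpha\to\ell_1(I)$ is $96(2N)^\alpha$-Lipschitz.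

\emph{Step 3: $b\Phi=f$.} Put $g_j=f_j(x)-f_j(0)$. Then $b(\Phi_j(x)-\Phi_j(0))=g_j-g_{j-1}$, so the partial sum of $b\Phi(x)$ over $p<j\le q$ is $g_q-g_p$. By \eqref{eq:approx}, $g_q\to f(x)-f(0)=f(x)$ as $q\to\infty$. It remains to see that $g_p\to0$ as $p\to-\infty$, where \eqref{eq:approx} is of no use. We have $g_p=\sum_z(\psi^p_z(x)-\psi^p_z(0))z$. If a coefficient is nonzero, then $\psi^p_z(x)>0$ or $\psi^p_z(0)>0$, and since $f(0)=0$, \eqref{eq:local} gives $\|z\|\le2^{1-p}+\|f(x)\|$. By \eqref{eq:lip},
\[
\|g_p\|\le4N\rho(x,0)\,2^{p/\alpha}\bigl(2^{1-p}+\|f(x)\|\bigr),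
\]
which tends to $0$ as $p\to-\infty$ because $1/\alpha>1$.

Thus $T\delta(x)=b\hat\Phi\delta(x)$ for all $x$, so $T=b\hat\Phi$ and $\gamma(T)\le96(2N)^\alpha$. If moreover $\alpha\le1/d$, then $96(2\cdot5^d)^\alpha\le96\cdot\sqrt2\cdot5<700$.
\end{proof}

\begin{remark}\label{rem:hyp}
The dimension enters only through the volume count in Lemma~\ref{lem:pou}. The condition $\alpha\le\frac12$ enters only on the coarse scales, in Steps 2 and 3; for $\alpha=1$ each of the infinitely many coarse scales would contribute $24t$ to the bound in Step 2. The link between $\alpha$ and $d$ cannot be dropped: for fixed $\alpha$ no bound $\gamma(T)\le C\|T\|$ holds for all $d$, as Proposition~\ref{prop:lower} shows with $T=\mathrm{id}_{\mathcal{F}(V^\alpha)}$.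
\end{remark}

\section{The blocks and the classification of the free spaces}\label{sec:blocks}

We choose exponents $\alpha_k$ and finite pointed metric spaces $M_k$ by induction on $k$. Suppose $M_i$ is chosen for $i<k$. Let $E_i=\mathcal{F}(M_i)$, $d_i=\dim E_i$, and
\[
D_k=\sum_{i<k}d_i,\qquad\alpha_k=\frac1{2+D_k}
\]
(so $D_1=0$). By Proposition~\ref{prop:lower} there is a finite connected graph with at least two vertices such that $M_k=V^{\alpha_k}$, with any vertex as base point, satisfies
\begin{equation}\label{eq:I}
\gamma(\mathrm{id}_{E_k})>k\,(D_k+700).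
\end{equation}
This is demand (I). The order of the choices matters: $\alpha_k$ depends only on the earlier blocks, and the graph is chosen afterwards, as large as needed, because Proposition~\ref{prop:upper} puts no restriction on it. We have $\alpha_k\le\frac12$ and $\alpha_k\le1/d_m$ for $m<k$, so Proposition~\ref{prop:upper} gives demand (II):
\begin{equation}\label{eq:II}
m<k,\quad T\colon E_k\to E_m\ \text{linear}\quad\Longrightarrow\quad\gamma(T)\le700\,\|T\|.
\end{equation}
For infinite $A\subset\mathbb{N}$ let $X_A=(\bigoplus_{k\in A}E_k)_{\ell_1}$.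

\begin{proposition}\label{prop:key}
Let $B\subset\mathbb{N}$ be infinite and $m\notin B$. If $\mathrm{id}_{E_m}=PJ$ with $J\colon E_m\to X_B$ and $P\colon X_B\to E_m$, then $\|P\|\|J\|>m$.
\end{proposition}

\begin{proof}
Since $m\notin B$, the set $B$ is the disjoint union of $B_-=\{k\in B:k<m\}$ and $B_+=\{k\in B:k>m\}$. Lemma~\ref{lem:split} applies with $E=E_m$, $D=D_m$ and, by \eqref{eq:II}, $C=700$. With \eqref{eq:I} it gives $m(D_m+700)<\gamma(\mathrm{id}_{E_m})\le(D_m+700)\|P\|\|J\|$.
\end{proof}

For $m\in B$ the coordinate maps give $\|P\|\|J\|=1$. So the best constant with which $E_m$ is complemented in $X_B$ detects whether $m\in B$, more sharply as $m$ grows. An isomorphism distorts these constants by a bounded factor and can therefore hide only finitely many $m$. The next lemma shows that finitely many blocks are indeed invisible.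

\begin{lemma}\label{lem:absorb}
If $C\subset A\subset\mathbb{N}$, $C$ is infinite and $A\setminus C$ is finite, then $X_A\cong X_C$.
\end{lemma}

\begin{proof}
For $k\in C$ choose $e_k\in E_k$ and, by the Hahn--Banach theorem, $e_k^*\in E_k^*$ with $\|e_k\|=\|e_k^*\|=e_k^*(e_k)=1$; this is possible because $M_k$ has at least two points. The map $(x_k)\mapsto(e_k^*(x_k)e_k)$ is a norm-one projection of $X_C$ onto the closed span of the $e_k$, which is isometric to $\ell_1$ since $C$ is infinite. So $X_C\cong W\oplus\ell_1$ for some $W$. Let $p=\sum_{k\in A\setminus C}d_k$. A shift of coordinates gives $\ell_1\oplus\mathbb{R}^p\cong\ell_1$, and hence $X_A\cong X_C\oplus\mathbb{R}^p\cong W\oplus\ell_1\oplus\mathbb{R}^p\cong W\oplus\ell_1\cong X_C$.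
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)--(c)]
(a) Let $K_A=\bigvee_{k\in A}s_kM_k$ with $s_k=2^{-k}/\mathrm{diam}(M_k)$, and $U_A=\bigvee_{k\in A}kM_k$. Both are countable, both have free space isometric to $X_A$ by Lemma~\ref{lem:glue}, and $K_A$ is a subspace of $K_{\mathbb{N}}$ because $s_k$ does not depend on $A$.

In $K_A$ the $k$-th piece is finite and lies within $2^{-k}$ of $0$. So every neighborhood of $0$ contains all but finitely many points, which gives compactness. The point $0$ is an accumulation point, because $A$ is infinite and each piece has a point other than $0$. A point $x\ne0$ is isolated: its own piece is finite, and all other pieces are at distance at least $d(x,0)$ from $x$.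

Distinct points of $M_k$ are at distance at least $1$, since $M_k$ is a snowflake of a graph metric. So in $U_A$ distinct points are at distance at least $1$, and the nonzero points of the $k$-th piece are at distance at least $k$ from $0$. The ball of radius $R$ about $0$ is therefore contained in the union of $\{0\}$ and the pieces with $k\le R$, hence finite, and every ball lies in a ball about $0$.

(b) By (a) we work with $X_A$ and $X_B$. Suppose $VU=\mathrm{id}_{X_A}$ with $U\colon X_A\to X_B$ and $V\colon X_B\to X_A$. For $m\in A\setminus B$ let $\iota_m\colon E_m\to X_A$ and $\pi_m\colon X_A\to E_m$ be the coordinate maps, of norm one. Then $\mathrm{id}_{E_m}=(\pi_mV)(U\iota_m)$, and Proposition~\ref{prop:key} gives $m<\|U\|\|V\|$. So $A\setminus B$ is finite. Conversely, if $A\setminus B$ is finite, then $C=A\cap B$ is infinite, $X_A\cong X_C$ by Lemma~\ref{lem:absorb}, and $X_C$ is complemented in $X_B$.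

(c) If $X_A\cong X_B$, then $X_A\preceq X_B$ and $X_B\preceq X_A$, so $A\setminus B$ and $B\setminus A$ are finite by (b). Conversely, if $A\triangle B$ is finite, Lemma~\ref{lem:absorb} gives $X_A\cong X_{A\cap B}\cong X_B$.
\end{proof}

\section{The Lipschitz spaces}\label{sec:dual}

By duality, $\mathrm{Lip}_0(K_A)$ is isometric to $X_A^*$. A factorization of $\mathrm{id}_{E_m^*}$ through $X_B^*$ has an adjoint that factors $\mathrm{id}_{E_m}$ through $X_B^{**}$, and this space is strictly larger than $X_B$, which contains $\ell_1$ and is not reflexive. Proposition~\ref{prop:key} does not apply directly. Since $E_m$ is finite-dimensional, we can return to $X_B$ by the \emph{principle of local reflexivity} (Lindenstrauss--Rosenthal; Johnson--Rosenthal--Zippin), in the following form. Let $X$ be a Banach space, $G\subset X^{**}$ and $H\subset X^*$ finite-dimensional subspaces, and $\varepsilon>0$. Then there is an operator $R\colon G\to X$ with $\|R\|\le1+\varepsilon$ and $\langle h,Rg\rangle=\langle g,h\rangle$ for all $g\in G$, $h\in H$. Here and below the functional is written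 first.

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
If $VU=\mathrm{id}_{X_A}$, then $U^*V^*=\mathrm{id}_{X_A^*}$, and the adjoint of an isomorphism is an isomorphism. So by (b) and (c), $X_A^*\preceq X_B^*$ if $A\setminus B$ is finite, and $X_A^*\cong X_B^*$ if $A\triangle B$ is finite.

Now suppose $VU=\mathrm{id}_{X_A^*}$ with $U\colon X_A^*\to X_B^*$ and $V\colon X_B^*\to X_A^*$, and let $c=\|U\|\|V\|$. Fix $m\in A\setminus B$, with $\iota_m,\pi_m$ as before, and put
\[
J=U\pi_m^*\colon E_m^*\to X_B^*,\qquad P=\iota_m^*V\colon X_B^*\to E_m^*.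
\]
Then $PJ=\iota_m^*\pi_m^*=(\pi_m\iota_m)^*=\mathrm{id}_{E_m^*}$ and $\|P\|\|J\|\le c$. Identify $E_m^{**}$ with $E_m$. Taking adjoints, $J^*P^*=\mathrm{id}_{E_m}$ with $P^*\colon E_m\to X_B^{**}$ and $J^*\colon X_B^{**}\to E_m$. Apply local reflexivity with $X=X_B$, $G=P^*(E_m)$, $H=J(E_m^*)$ and $\varepsilon=1$ to get $R\colon G\to X_B$ with $\|R\|\le2$. For $\varphi\in E_m^*$ and $g\in G$,
\[
\langle\varphi,J^*Rg\rangle=\langle J\varphi,Rg\rangle=\langle g,J\varphi\rangle=\langle\varphi,J^*g\rangle,
\]
where the middle equality holds because $J\varphi\in H$. Hence $J^*R=J^*$ on $G$, and $(J^*|_{X_B})(RP^*)=J^*P^*=\mathrm{id}_{E_m}$. This is a factorization through $X_B$ with product of norms at most $2c$, so $m<2c$ by Proposition~\ref{prop:key}. Thus $A\setminus B$ is finite, which completes the analogue of (b). If $X_A^*\cong X_B^*$, the analogue of (b) applies in both directions and $A\triangle B$ is finite.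
\end{proof}

\section{Consequences}\label{sec:conseq}

\subsection*{The order $\preceq$}
Write $A\subset^*B$ if $A\setminus B$ is finite. Theorem~\ref{thm:main}(b) says that $A\mapsto\mathcal{F}(K_A)$ carries $\subset^*$ exactly to $\preceq$. So the complemented-embedding order, even restricted to free spaces over countable compact spaces with one accumulation point, contains a copy of the infinite subsets of $\mathbb{N}$ ordered by $\subset^*$.

\subsection*{No Borel classification by real numbers}
Identify subsets of $\mathbb{N}$ with points of $2^{\mathbb{N}}=\{0,1\}^{\mathbb{N}}$, with the product topology, and write $A\,E_0\,B$ if $A\triangle B$ is finite. Let $\mathcal{K}$ be the space of nonempty compact subsets of $K_{\mathbb{N}}$ with the Hausdorff metric: the distance between $K$ and $L$ is the least $\varepsilon\ge0$ such that each point of either set is within $\varepsilon$ of the other set.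

\begin{corollary}\label{cor:E0}
There is a continuous map $\kappa\colon2^{\mathbb{N}}\to\mathcal{K}$ such that $A\,E_0\,B$ if and only if $\mathcal{F}(\kappa(A))\cong\mathcal{F}(\kappa(B))$. Consequently, there is no Borel function $\beta\colon\mathcal{K}\to\mathbb{R}$ such that $\beta(K)=\beta(L)$ if and only if $\mathcal{F}(K)\cong\mathcal{F}(L)$.
\end{corollary}

\begin{proof}
The map $A\mapsto K_A$ on infinite sets is continuous: if $A\cap[1,k]=B\cap[1,k]$, then a point of $K_A$ or $K_B$ that is not in both lies in a piece of index larger than $k$, hence within $2^{-k}$ of the common point $0$, and the Hausdorff distance is at most $2^{-k}$. To allow finite sets, let $A'=\{2n:n\in A\}\cup\{2n-1:n\in\mathbb{N}\}$ and $\kappa(A)=K_{A'}$. The set $A'$ is infinite, the map $A\mapsto A'$ is continuous, and $A'\triangle B'=\{2n:n\in A\triangle B\}$. Theorem~\ref{thm:main}(c) gives the first statement.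

Suppose $\beta$ exists. Then $\vartheta=\beta\circ\kappa$ is Borel, and $\vartheta(A)=\vartheta(B)$ if and only if $A\,E_0\,B$. Let $\nu$ be the product of the uniform measures on $\{0,1\}$. By the zero--one law, a Borel subset of $2^{\mathbb{N}}$ that is invariant under changing finitely many coordinates has $\nu$-measure $0$ or $1$. This applies to the sets $\{\vartheta\le q\}$, $q\in\mathbb{Q}$. Their union is $2^{\mathbb{N}}$ and their intersection is empty, so both values occur and $c=\inf\{q\in\mathbb{Q}:\nu(\vartheta\le q)=1\}$ is a real number. Then $\nu(\vartheta\le q)=1$ for rational $q>c$ and $\nu(\vartheta\le q)=0$ for rational $q<c$, so $\nu(\vartheta=c)=1$. But the nonempty set $\{\vartheta=c\}$ is a single $E_0$-class, which is countable and hence $\nu$-null.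
\end{proof}

\subsection*{Shared properties}
All $X_A$ are $\ell_1$-sums of finite-dimensional spaces, and several standard properties therefore fail to distinguish them. Let $Q_n$ be the coordinate projection onto the blocks with index at most $n$. These projections have finite rank and norm at most one, and $Q_nx\to x$ for every $x$. So the blocks form a monotone finite-dimensional decomposition (each $x$ is uniquely the sum of a series with one term in each block, and the partial sum projections have norm at most one), and $X_A$ has the metric approximation property (the identity is a limit, uniformly on compact sets, of finite-rank operators of norm at most one). Also $X_A$ is the dual of $(\bigoplus_{k\in A}E_k^*)_{c_0}$, because $E_k^{**}=E_k$.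

Finally, $X_A$ has the Schur property: weakly null sequences are norm null. Suppose $(x_i)$ is weakly null with $\|x_i\|\ge\eta>0$. Each $Q_n$ has finite rank, so $\|Q_nx_i\|\to0$ as $i\to\infty$. Passing to a subsequence, we find $n_0<n_1<\cdots$ with $\|Q_{n_{i-1}}x_i\|\le\eta/8$ and $\|x_i-Q_{n_i}x_i\|\le\eta/8$. Then $y_i=(Q_{n_i}-Q_{n_{i-1}})x_i$ satisfies $\|x_i-y_i\|\le\eta/4$ and $\|y_i\|\ge3\eta/4$, and the $y_i$ lie in the ranges $Y_i$ of $Q_{n_i}-Q_{n_{i-1}}$, which involve disjoint sets of blocks. Choose $\varphi_i\in Y_i^*$ of norm one with $\varphi_i(y_i)=\|y_i\|$. The functional $\varphi(x)=\sum_i\varphi_i((Q_{n_i}-Q_{n_{i-1}})x)$ has norm at most one on the $\ell_1$-sum, and $\varphi(x_i)\ge\|y_i\|-\|x_i-y_i\|\ge\eta/2$ for all $i$, a contradiction.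

\begin{thebibliography}{9}

\bibitem{Margulis} Margulis, 1973.

\bibitem{Pinsker} Pinsker, 1973.

\bibitem{Smith} Richard J. Smith, \emph{Lipschitz-free spaces and the isomorphism class of Pe{\l}czy\'nski's universal basis space}, arXiv:2606.10987 (2026).

\end{thebibliography}
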